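\title{A four-dimensional noncontractible Peano continuum with trivial homotopy groups}

\begin{abstract}
We answer affirmatively a question of Karimov and Repov\v{s}: there is a finite-dimensional noncontractible Peano continuum all of whose homotopy groups are trivial. For finite complexes $K$ and $L$, take the cones over the shrinking wedges of infinitely many copies of $K$ and of $L$, and join them at the points where the copies accumulate. The resulting space $X(K,L)$ is noncontractible whenever $K$ and $L$ are. For simply connected noncontractible $K$ and $L$, its homotopy groups all vanish exactly when the reduced integral homology groups of $K$ and $L$ are finite of coprime orders. A mod $2$ and a mod $3$ Moore space give an example of dimension $4$. Examples exist in every dimension $d\ge 4$ and do not exist in dimensions $0$ and $1$.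
\end{abstract}

\section{Introduction}\label{sec:intro}

The homotopy groups of a space $W$ record which maps of spheres into $W$ extend over balls. If $\pi_n(W)$ is trivial for all $n\ge0$, then every map from a CW complex into $W$ can be deformed to a constant, one cell at a time. When $W$ is itself a CW complex, this applies to the identity map, and $W$ is contractible. For other spaces the identity is not a map from a CW complex, and the conclusion can fail. The Warsaw circle is a noncontractible planar continuum with trivial homotopy groups, but it is not locally connected. Among \emph{Peano continua}, that is, compact, connected, locally connected metrizable spaces, there are noncontractible examples with trivial homotopy groups of infinite dimension, for instance one that is the one-point compactification of a polyhedron. Karimov and Repov\v{s} \cite{KR} ask whether both good properties can be had at once.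

\begin{quote}
\emph{Does there exist a finite-dimensional noncontractible Peano continuum all of whose homotopy groups are trivial?}
\end{quote}

One might guess that the answer is no. It is no in dimension at most $1$ (Theorem~\ref{thm:B}), and the construction below, applied to the first complexes that come to mind, namely spheres, gives a space with an essential sphere in it (Example~\ref{ex:spheres}). The answer is nevertheless yes.

\subsection*{Conventions}
Dimension means covering dimension and $I=[0,1]$. CW complexes are connected, and their base point $*$ is a vertex. Homology is singular, with integer coefficients unless others are shown, and $\tilde H_*$ is the direct sum of the reduced groups over all degrees. The wedge $A\vee B$ of pointed spaces is the subspace $A\times\{*\}\cup\{*\}\times B$ of $A\times B$; a metrizable space that is the union of two compact subsets meeting in one point is their wedge. The \emph{Moore space} $S^k\cup_m e^{k+1}$ is obtained from $S^k$ by attaching a $(k+1)$-cell along a map of degree $m$. Its reduced homology is $\mathbb Z/m$, in degree $k$, and it is simply connected when $k\ge2$.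

\subsection*{The construction}
For a pointed finite CW complex $Z$ let $Z_i=Z$ for $i\ge1$. The \emph{shrinking wedge} of copies of $Z$ is
\[
HZ=\Bigl\{z\in\prod_{i\ge1}Z_i:\ z_i\ne *\text{ for at most one } i\Bigr\}.
\]
The set of points with two coordinates different from $*$ is open in the product, so $HZ$ is closed, hence compact and metrizable. It is the union of the copies $Z_i$, which meet pairwise in $x_0=(*,*,\dots)$. A basic neighborhood of $x_0$ in the product restricts only finitely many coordinates, so
\begin{equation}\label{eq:shrink}
\text{every neighborhood of $x_0$ in $HZ$ contains all but finitely many $Z_i$.}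
\end{equation}
For $Z=S^1$ this is the Hawaiian earring. Let $CHZ=HZ\times I/HZ\times\{1\}$ be the \emph{unreduced} cone, with $HZ$ identified with the base $HZ\times\{0\}$. For pointed finite CW complexes $K$ and $L$ put
\[
X(K,L)=CHK\cup CHL,\qquad CHK\cap CHL=\{x_0\},
\]
the two cones being joined at the points $x_0$ of their bases (Figure~\ref{fig:X}). We write $a$ and $b$ for the apexes of $CHK$ and $CHL$, and $Y=HK\vee HL\subset X(K,L)$ for the union of the bases.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (-2,0) ellipse (2 and 0.55);
\draw (-1.1,0) ellipse (1.1 and 0.3);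
\draw (-0.6,0) ellipse (0.6 and 0.17);
\draw (-0.3,0) ellipse (0.3 and 0.09);
\draw (2,0) ellipse (2 and 0.55);
\draw (1.1,0) ellipse (1.1 and 0.3);
\draw (0.6,0) ellipse (0.6 and 0.17);
\draw (0.3,0) ellipse (0.3 and 0.09);
\draw[gray] (-4,0)--(-2,3) (-2.2,0)--(-2,3) (-1.2,0)--(-2,3) (-0.6,0)--(-2,3);
\draw[gray] (4,0)--(2,3) (2.2,0)--(2,3) (1.2,0)--(2,3) (0.6,0)--(2,3);
\draw[very thick] (-2,3)--(0,0)--(2,3);
\fill (0,0) circle (0.06) (-2,3) circle (0.06) (2,3) circle (0.06);
\node at (-2,3.3) {$a$};
\node at (2,3.3) {$b$};
\node at (0,-0.55) {$x_0$};
\node at (-3,-0.8) {$K_1$};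
\node at (3,-0.8) {$L_1$};
\node at (-2.6,0) {$K_2$};
\node at (2.6,0) {$L_2$};
\end{tikzpicture}
\caption{The space $X(K,L)$, with the copies $K_i$ of $K$ and $L_i$ of $L$ drawn as circles shrinking to $x_0$. The left family is coned off to the apex $a$ and the right family to $b$. The two cones share only $x_0$; the thick segments from $x_0$ to the apexes are not collapsed.}\label{fig:X}
\end{figure}

\begin{theorem}\label{thm:A}
Let $K$ and $L$ be noncontractible finite CW complexes and $X=X(K,L)$.
\begin{enumerate}
\item[(1)] $X$ is a noncontractible Peano continuum of dimension $\max(\dim K,\dim L)+1$.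
\item[(2)] If $K$ and $L$ are simply connected and $\tilde H_*(K;\mathbb Z)$, $\tilde H_*(L;\mathbb Z)$ are finite of coprime orders, then $\pi_n(X)=0$ for all $n\ge0$.
\end{enumerate}
In particular, for $K=S^2\cup_2e^3$ and $L=S^2\cup_3e^3$, the space $X(K,L)$ is a $4$-dimensional noncontractible Peano continuum with all homotopy groups trivial.
\end{theorem}

The condition in (2) cannot be weakened within this construction.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] Let $K$ and $L$ be simply connected noncontractible finite CW complexes. All homotopy groups of $X(K,L)$ vanish if and only if $\tilde H_*(K;\mathbb Z)$ and $\tilde H_*(L;\mathbb Z)$ are finite of coprime orders. If for some prime $p$ both $\tilde H_*(K;\mathbb F_p)$ and $\tilde H_*(L;\mathbb F_p)$ are nonzero, with lowest nonzero degrees $r$ and $s$, then $\pi_{r+s-1}(X(K,L))\ne0$.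
\item[(2)] Noncontractible Peano continua with all homotopy groups trivial exist in every dimension $d\ge4$, and do not exist in dimensions $0$ and $1$.
\end{enumerate}
\end{theorem}

Dimensions $2$ and $3$ are not settled here.

Section~\ref{sec:tests} shows on two examples what can make a sphere essential in $X$ and why coprime torsion prevents it. Section~\ref{sec:X} proves Theorem~\ref{thm:A}(1). Sections~\ref{sec:wedges}--\ref{sec:product} prove Theorem~\ref{thm:A}(2): the problem is reduced to the additivity of homology for the wedge $HK\vee HL$, which is obtained by comparing that wedge with the product $HK\times HL$. Sections~\ref{sec:converse} and~\ref{sec:dim} prove Theorem~\ref{thm:B}.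

\section{Two test cases: spheres and Moore spaces}\label{sec:tests}

Each cone in $X$ is contractible, so every sphere in $HK$ and every sphere in $HL$ bounds in $X$. A sphere that survives must involve both sides, and infinitely many of the pieces. We describe the basic such sphere.

\subsection*{Infinite sums}
Let $\theta\colon S^n\to Z$ be a based map into a finite complex. Choose disjoint closed balls $B_1,B_2,\dots$ in $S^n$ that miss the base point $s_0$ and converge to it, and degree one maps $c_i\colon S^n\to S^n$ that collapse the complement of the interior of $B_i$ to $s_0$. Define $\theta^\infty\colon S^n\to HZ$ to be $\theta c_i$, with values in $Z_i$, on $B_i$, and $x_0$ outside the balls. A point other than $s_0$ has a neighborhood meeting only finitely many balls, so $\theta^\infty$ is continuous there. At $s_0$ it is continuous by \eqref{eq:shrink}: a neighborhood of $s_0$ that misses $B_1,\dots,B_m$ is mapped into $\bigcup_{i>m}Z_i$. The same argument, with a parameter, shows that if $\theta$ is null-homotopic in $Z$, then $\theta^\infty$ is null-homotopic in $HZ$: one performs a based null-homotopy on all the balls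 at once, the $i$-th one inside $Z_i$.

\subsection*{Whitehead products}
Let $r,s\ge2$. The product $S^r\times S^s$ is obtained from $S^r\vee S^s$ by attaching one cell of dimension $r+s$ along a based map $\omega\colon S^{r+s-1}\to S^r\vee S^s$. For $u\in\pi_r(W)$ and $v\in\pi_s(W)$, the \emph{Whitehead product} $[u,v]\in\pi_{r+s-1}(W)$ is the class of $\omega$ followed by the map $S^r\vee S^s\to W$ given by $u$ and $v$. It is natural in $W$ and bilinear.

\subsection*{The basic sphere}
The inclusions of $K$ and $L$ in $K\vee L$ induce a continuous bijection of compact metrizable spaces $HK\vee HL\to H(K\vee L)$, so we may identify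
\[
Y=H(K\vee L).
\]
Let $q^K_i\colon Y\to K_i$ be the retraction that collapses $HL$ to $x_0$ and is the $i$-th coordinate on $HK$, and define $q^L_j\colon Y\to L_j$ symmetrically. Let $p_{ij}\colon Y\to K_i\vee L_j=K\vee L$ be the retraction given by $q_i^K$ on $HK$ and $q_j^L$ on $HL$.

\begin{lemma}\label{lem:delta}
Let $r,s\ge2$, let $x\colon S^r\to K$ and $y\colon S^s\to L$ be based maps, let $\theta=(x\vee y)\,\omega\colon S^{r+s-1}\to K\vee L$ represent $[x,y]$, and let $f=\theta^\infty\colon S^{r+s-1}\to Y$. Then $p_{ii}f\simeq\theta$ for all $i$, and $p_{ij}f$ is null-homotopic for $i\ne j$.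
\end{lemma}

\begin{proof}
We have $p_{ii}f=\theta c_i$, and $c_i$ is homotopic to the identity because it has degree one. Let $i\neq j$. On $B_i$ the map $p_{ij}f$ is $x\,\mathrm{pr}_1\,\omega\,c_i$, where $\mathrm{pr}_1\colon S^r\vee S^s\to S^r$ is the collapse; on $B_j$ it is $y\,\mathrm{pr}_2\,\omega\,c_j$; elsewhere it is constant. The collapses extend to the projections of $S^r\times S^s$, in which $\omega$ bounds the top cell. Hence $\mathrm{pr}_1\omega$ and $\mathrm{pr}_2\omega$ are trivial in $\pi_{r+s-1}$, and $p_{ij}f$ is null-homotopic relative to $\partial B_i$ and $\partial B_j$ on the two balls.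
\end{proof}

\begin{example}[Spheres]\label{ex:spheres}
Let $K=L=S^2$ and let $x$, $y$ be identity maps, so that $f\colon S^3\to Y$ is the infinite sum of the products $[x_i,y_i]$, where $x_i,y_i$ are the copies of $x,y$ in $K_i,L_i$. Each term is trivial in $\pi_3(X)$, because $x_i$ bounds the cone over $K_i$. But that cone reaches the apex $a$ however large $i$ is, so these null-homotopies do not shrink to $x_0$ and cannot be performed all at once. One can try to kill many terms in one stroke: any product $[u,v]$ with $u\in\pi_2(HK)$ and $v\in\pi_2(HL)$ is trivial in $X$. If $u_i$ and $v_j$ are the degrees of $q^K_iu$ and $q^L_jv$, then $p_{ij*}[u,v]=u_iv_j[x,y]$. A sum of $k$ such products therefore has projections $m_{ij}[x,y]$ with a matrix $(m_{ij})$ of rank at most $k$, whereas by Lemma~\ref{lem:delta} the projections of $f$ are $\delta_{ij}[x,y]$, and the identity matrix has infinite rank. This suggests that $f$ is essential in $X$. Section~\ref{sec:converse} turns the rank count into a proof, and Theorem~\ref{thm:B}(1) with $r=s=2$ gives $\pi_3(X(S^2,S^2))\ne0$.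
\end{example}

\begin{example}[Moore spaces]\label{ex:moore}
Let $K=S^2\cup_2e^3$ and $L=S^2\cup_3e^3$, and let $x$, $y$ be the inclusions of the $2$-spheres. Then $2x=0$ and $3y=0$, so in $\pi_3(K\vee L)$
\[
[x,y]=3[x,y]-2[x,y]=[x,3y]-[2x,y]=0 .
\]
Now the $i$-th term of $f$ bounds inside the small piece $K_i\vee L_i$, and $f$ is null-homotopic in $Y$. This is one instance of a stronger fact. The K\"unneth cross terms $\mathbb Z/2\otimes\mathbb Z/3$ and $\mathrm{Tor}(\mathbb Z/2,\mathbb Z/3)$ vanish, so $K\vee L\to K\times L$ is a homology isomorphism of simply connected spaces and induces isomorphisms $\pi_n(K\vee L)\cong\pi_n(K)\oplus\pi_n(L)$. Every sphere in $K\vee L$ is the sum of a sphere in $K$ and a sphere in $L$.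
\end{example}

The heart of Theorem~\ref{thm:A}(2) is that the last statement persists for $HK\vee HL$ (Proposition~\ref{prop:key}). The argument of Example~\ref{ex:moore} does not apply as it stands, for two reasons. The homology of $HK$ is not computed by cells, so we must prove that it is still torsion for the right primes. And homology need not be additive for a wedge at a point as bad as $x_0$; this additivity is what the whole proof has to establish.

\section{Dimension and noncontractibility}\label{sec:X}

In this section $K$ and $L$ are noncontractible finite complexes and $X=X(K,L)$. We prove Theorem~\ref{thm:A}(1).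

\subsection*{$X$ is a Peano continuum}
The space $HZ$ is path connected, being a union of path connected spaces through $x_0$. It is locally connected. Indeed $Z_i\setminus\{*\}$ is open in $HZ$, which takes care of the points other than $x_0$. If $N_i$ is a connected neighborhood of $*$ in $Z_i$ for $i\le m$, then
\[
HZ\cap\Bigl(N_1\times\dots\times N_m\times\prod_{i>m}Z_i\Bigr)=N_1\cup\dots\cup N_m\cup\bigcup_{i>m}Z_i
\]
is a connected neighborhood of $x_0$, and such sets form a neighborhood basis. Now $X$ is obtained from the compact metrizable, locally connected space $HK\times I\sqcup HL\times I$ by collapsing three disjoint closed sets to points, so it is Hausdorff. A Hausdorff continuous image of a compact metrizable space is compact metrizable, and a quotient of a locally connected space is locally connected. Finally $X$ is path connected, as both cones are.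

\subsection*{Dimension}
Let $d=\max(\dim K,\dim L)+1$. The countable sum theorem says that a compact metrizable space that is a countable union of closed subsets of dimension at most $d$ has dimension at most $d$. The space $X$ is the union of $\{a,b\}$ and the compacta $K_i\times[0,1-\frac1m]$ and $L_i\times[0,1-\frac1m]$. These are finite CW complexes with cells of dimension at most $d$, and each open cell is a countable union of closed balls. So $\dim X\le d$. Since $X$ contains a closed $d$-ball and dimension does not increase on passing to closed subsets, $\dim X=d$.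

\subsection*{Projecting to the base}
Let $U=X\setminus\{a,b\}$ and let $\rho\colon U\to Y$ be given by $\rho(x,t)=x$ on each cone. It is a deformation retraction, by $(x,t)\mapsto(x,(1-s)t)$.

\begin{proposition}\label{prop:noncontr}
$X$ is not contractible.
\end{proposition}

The idea is to follow the point $x_0$ during a contraction. The small copies $K_j$ and $L_j$ travel close to it. As long as $x_0$ avoids the apexes, their motion can be projected back to the base. When $x_0$ first approaches one apex, the small copies of the \emph{other} complex have been carried into the wrong cone, where they project to a point.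

\begin{proof}
Suppose $h\colon X\times I\to X$ satisfies $h_0=\mathrm{id}$ and $h_1=\mathrm{const}$, and put $\gamma(t)=h(x_0,t)$.

\emph{Case 1: $\gamma(I)\subset U$.} The open set $h^{-1}(U)$ contains $\{x_0\}\times I$, so by compactness of $I$ there is a neighborhood $O$ of $x_0$ with $h(O\times I)\subset U$. By \eqref{eq:shrink}, $L_j\subset O$ for some $j$. Then $q^L_j\rho h$ restricted to $L_j\times I$ is a homotopy in $L_j$ from the identity to a constant map, although $L$ is not contractible.

\emph{Case 2: $\gamma$ meets $\{a,b\}$.} Let $t_1$ be the first such time; $t_1>0$ as $\gamma(0)=x_0$. Exchanging $K$ and $L$ if necessary, let $\gamma(t_1)=a$. The set $G=CHK\setminus\{x_0\}=X\setminus CHL$ is an open neighborhood of $a$, so $\gamma(t_2)\in G$ for some $t_2<t_1$, and $\gamma([0,t_2])\subset U$. As before there is a neighborhood $O$ of $x_0$ with $h(O\times[0,t_2])\subset U$, and we shrink it so that $h(O\times\{t_2\})\subset G$. Choose $j$ with $L_j\subset O$. Then $q^L_j\rho h$ restricted to $L_j\times[0,t_2]$ is a homotopy in $L_j$ from the identity to a map with values in $q^L_j\rho(G\cap U)\subset q^L_j(HK)=\{*\}$,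 which is again impossible.
\end{proof}

\begin{remark}
Both the accumulation at $x_0$ and the unreduced cones are needed. The proof uses copies $L_j$ and $K_j$ inside an arbitrary neighborhood $O$. And if the segments $\{x_0\}\times I$ were collapsed, the contraction $(x,t)\mapsto(x,t+s(1-t))$ of each cone would fix $x_0$, and the two contractions together would contract the wedge.
\end{remark}

\section{Shrinking wedges, one piece at a time}\label{sec:wedges}

\subsection*{Standard facts}
The spaces we meet are not CW complexes, so we recall the forms of the Hurewicz and Whitehead theorems that hold for arbitrary spaces, with singular homology.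
\begin{enumerate}
\item[(H1)] A simply connected space $W$ has $\pi_n(W)=0$ for all $n$ if and only if $\tilde H_*(W)=0$.
\item[(H2)] Let $W'\subset W$ be simply connected spaces and $n\ge1$. Then $\pi_j(W,W')=0$ for $2\le j\le n$ if and only if $H_j(W,W')=0$ for $j\le n$, and in that case the Hurewicz map $\pi_{n+1}(W,W')\to H_{n+1}(W,W')$ is an isomorphism.
\item[(H3)] A map between simply connected spaces induces isomorphisms on all homotopy groups if and only if it induces isomorphisms on all homology groups.
\end{enumerate}

\subsection*{Tails}
For $m\ge0$ let $H_mZ\subset HZ$ be the set of points whose first $m$ coordinates are $*$. Thus $H_0Z=HZ$, and $H_mZ=\bigcup_{i>m}Z_i$. Let $r_m\colon HZ\to H_mZ$ be the retraction that replaces the first $m$ coordinates by $*$; then $r_0=\mathrm{id}$ and $r_ir_{i-1}=r_i$. Three properties of the tails drive all arguments. They shrink to $x_0$, by \eqref{eq:shrink}. Each is a wedge of a finite complex and the next tail, $H_{i-1}Z=Z_i\vee H_iZ$. And they are all alike: shifting the coordinates is a homeomorphism $H_{i-1}Z\cong HZ$ that carries $H_iZ$ to $H_1Z$ and $r_i|_{H_{i-1}Z}$ to $r_1$.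 As $H_iZ$ is a retract of $H_{i-1}Z$, we regard $\pi_n(H_iZ)$ as a subgroup of $\pi_n(H_{i-1}Z)$, with base point $x_0$.

The first lemma says that a class which is unchanged by deleting the pieces one after another, each deletion being realized inside the current tail, is trivial.

\begin{lemma}\label{lem:telescope}
Let $n\ge1$ and $g\in\pi_n(HZ)$. If $r_{i-1*}g=r_{i*}g$ in $\pi_n(H_{i-1}Z)$ for all $i\ge1$, then $g$ is trivial.
\end{lemma}

\begin{proof}
Let $g$ also denote a representative, and let $t_i=1-2^{-i}$. Choose based homotopies $G_i\colon S^n\times[t_{i-1},t_i]\to H_{i-1}Z$ from $r_{i-1}g$ to $r_ig$. They fit together to a map $G\colon S^n\times[0,1)\to HZ$ starting at $g$. Put $G(\cdot,1)=x_0$. Since $G(S^n\times[t_m,1])\subset H_mZ$ and every neighborhood of $x_0$ contains some $H_mZ$, the extended map is continuous. It is a based null-homotopy of $g$.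
\end{proof}

To use Lemma~\ref{lem:telescope} we must understand one step, the wedge $Z_1\vee H_1Z$. The second summand is as wild as $HZ$, but one good summand is enough for the usual formulas.

\begin{lemma}\label{lem:whisker}
Let $A$ be a pointed CW complex and $B$ a pointed path connected space. The inclusions induce isomorphisms
\[
\tilde H_*(A)\oplus\tilde H_*(B)\cong\tilde H_*(A\vee B),\qquad \pi_1(A)*\pi_1(B)\cong\pi_1(A\vee B),
\]
and $H_*(B,B')\cong H_*(A\vee B,A\vee B')$ for every subspace $B'\subset B$ containing the base point.
\end{lemma}

\begin{proof}
The base point of $B$ may have no neighborhood that deforms onto it, so we separate $A$ from $B$ by an interval. Let $A^+=A\cup[0,1]$, with $0$ glued to $*$ and with base point $1$. The map $c\colon A^+\to A$ collapsing the interval is a based map of CW complexes that collapses a contractible subcomplex, so it is a based homotopy equivalence. A based homotopy inverse and based homotopies extend by the identity of $B$, so $c\vee\mathrm{id}\colon A^+\vee B\to A\vee B$ is a homotopy equivalence, and likewise with $B'$ in place of $B$. It restricts to the identity on $A$ and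 on $B$, so it suffices to prove the statements for $A^+\vee B$; for the relative statement this uses the five lemma.

The open sets $A\cup[0,\frac23)$ and $(\frac13,1]\cup B$ cover $A^+\vee B$, deformation retract onto $A$ and $B$, and meet in an interval. The Mayer--Vietoris sequence and van Kampen's theorem give the first two isomorphisms. For the third, the closure of $A\cup[0,\frac12)$ lies in the open set $A\cup[0,1)\subset A^+\vee B'$. Excising it leaves the pair $([\frac12,1]\cup B,[\frac12,1]\cup B')$, which deformation retracts onto $(B,B')$.
\end{proof}

\begin{lemma}\label{lem:sc}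
If $Z$ is simply connected, so is $HZ$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:whisker}, $\pi_1(H_{i-1}Z)=\pi_1(Z_i)*\pi_1(H_iZ)=\pi_1(H_iZ)$. So every element of $\pi_1(H_{i-1}Z)$ is represented in $H_iZ$ and is fixed by $r_{i*}$. For $g\in\pi_1(HZ)$ this gives $r_{i-1*}g=r_{i*}r_{i-1*}g=r_{i*}g$, and Lemma~\ref{lem:telescope} applies.
\end{proof}

\subsection*{Reduction to additivity}
Lemma~\ref{lem:whisker} does not apply to $Y=HK\vee HL$, where neither summand is a CW complex. The next lemma shows that the homology of $X$ measures exactly the failure of its first conclusion for this wedge. Let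
\[
\sigma_n\colon H_n(HK)\oplus H_n(HL)\to H_n(Y),\qquad n\ge1,
\]
be induced by the inclusions.

\begin{lemma}\label{lem:reduction}
Let $K$ and $L$ be simply connected finite complexes and $X=X(K,L)$. Then $X$ is simply connected, and for $n\ge1$ the map $\sigma_n$ is injective with cokernel $H_n(X)$. Hence all homotopy groups of $X$ vanish if and only if every $\sigma_n$ is onto.
\end{lemma}

\begin{proof}
The two collapses $Y\to HK$ and $Y\to HL$ induce a left inverse of $\sigma_n$. Let $V_K\subset CHK$ and $V_L\subset CHL$ be the complements of the bases, that is, the sets of points $(x,t)$ with $t>0$. They are disjoint, open in $X$, and contract to the apexes. We have $X=U\cup V_K\cup V_L$, with $U\cap V_K=HK\times(0,1)$ and $U\cap V_L=HL\times(0,1)$.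

The space $U\simeq Y=H(K\vee L)$ is simply connected by Lemma~\ref{lem:sc}. Van Kampen's theorem shows that $U\cup V_K$ is simply connected, since $U\cap V_K$ is path connected, and then that $X$ is, since $(U\cup V_K)\cap V_L=U\cap V_L$ is path connected.

Let $V=V_K\sqcup V_L$ and consider the Mayer--Vietoris sequence
\[
H_n(U\cap V)\xrightarrow{\iota_n}H_n(U)\oplus H_n(V)\to H_n(X)\to H_{n-1}(U\cap V)\xrightarrow{\iota_{n-1}}H_{n-1}(U)\oplus H_{n-1}(V).
\]
For $n\ge1$ we have $H_n(V)=0$. The map $\rho$ is a homotopy equivalence $U\to Y$ and restricts to the projections $HK\times(0,1)\to HK$ and $HL\times(0,1)\to HL$, so it identifies $\iota_n$ with $\sigma_n$. The map $\iota_0$ is injective because the two path components of $U\cap V$ lie in different path components of $V$. Thus every $\iota_{n-1}$ is injective, and $H_n(X)\cong\operatorname{coker}\sigma_n$ for $n\ge1$. The last statement follows from (H1).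
\end{proof}

In particular, additivity of homology does fail for the wedge $HS^2\vee HS^2$, by Example~\ref{ex:spheres}.

\section{Bounded torsion}\label{sec:torsion}

We show that if the homology of $Z$ is torsion for a set $P$ of primes, so is that of $HZ$. Homology is hard to control directly, whereas Lemma~\ref{lem:telescope} embeds $\pi_n(HZ)$ in an infinite product of groups that each describe one step. We therefore pass to homotopy and back, using Serre's Hurewicz theorems modulo a class of groups. The class must be chosen with care, because a product of torsion groups need not be torsion: $(1,1,\dots)$ has infinite order in $\prod_i\mathbb Z/2^i$. A product of groups killed by one integer $N$ is killed by $N$, so we keep track of exponents.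

For a set $P$ of primes let $\mathcal C_P$ be the class of abelian groups that are killed by some integer $N\ge1$ all of whose prime factors lie in $P$.

\begin{lemma}\label{lem:class}
The class $\mathcal C_P$ has the following properties.
\begin{enumerate}
\item[(a)] It is closed under subgroups, quotients and extensions.
\item[(b)] If $A\in\mathcal C_P$, then $A\otimes B$ and $\mathrm{Tor}(A,B)$ are in $\mathcal C_P$ for every abelian group $B$.
\item[(c)] If $A\in\mathcal C_P$, then $H_q(K(A,1))\in\mathcal C_P$ for $q>0$.
\end{enumerate}
\end{lemma}

\begin{proof}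
(a) An extension of a group killed by $N$ by a group killed by $N'$ is killed by $NN'$. (b) Multiplication by $N$ on $A\otimes B$ and on $\mathrm{Tor}(A,B)$ is induced by multiplication by $N$ on $A$.

(c) Let $NA=0$; we show $NH_q(K(A,1))=0$ for $q>0$. For $A=\mathbb Z/m$ with $m\mid N$ these groups are $\mathbb Z/m$ for odd $q$ and $0$ for even $q$. Suppose the claim holds for $A'$ and $A''$. The K\"unneth sequence splits, so $H_q(K(A'\oplus A'',1))$ is a direct sum of groups $H_i\otimes H_j$ with $i+j=q$ and $\mathrm{Tor}(H_i,H_j)$ with $i+j=q-1$, where $H_i$ refers to $A'$ and $H_j$ to $A''$. In the tensor terms one of $i,j$ is positive, and the Tor terms vanish unless both are positive. So each term is killed by $N$. This proves the claim for finite direct sums of cyclic groups of orders dividing $N$. Every finitely generated subgroup of $A$ is such a sum, and the homology of $K(A,1)$ is the direct limit of the homology over the finitely generated subgroups.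
\end{proof}

A class $\mathcal C$ with properties (a)--(c) is an acyclic Serre ideal, and the following theorems hold for it with no finiteness hypothesis on the spaces \cite{Serre}, \cite[\S9.6]{Spanier}.
\begin{enumerate}
\item[(S1)] Let $W$ be simply connected and $n\ge2$. Then $\pi_j(W)\in\mathcal C$ for all $j<n$ if and only if $\tilde H_j(W)\in\mathcal C$ for all $j<n$, and in that case the Hurewicz map $\pi_n(W)\to H_n(W)$ has kernel and cokernel in $\mathcal C$.
\item[(S2)] Let $W'\subset W$ be simply connected spaces with $\pi_2(W')\to\pi_2(W)$ onto. If $H_j(W,W')\in\mathcal C$ for all $j$, then $\pi_j(W,W')\in\mathcal C$ for all $j\ge2$.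
\end{enumerate}

\begin{lemma}\label{lem:torsion}
If $Z$ is simply connected and $\tilde H_*(Z)\in\mathcal C_P$, then $\pi_n(HZ)\in\mathcal C_P$ and $\tilde H_n(HZ)\in\mathcal C_P$ for all $n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sc}, $HZ$ and $H_1Z\cong HZ$ are simply connected. Let $M$ be the mapping cylinder of $r_1\colon HZ\to H_1Z$, so that $HZ\subset M\simeq H_1Z$ and the inclusion corresponds to $r_1$. As $r_1$ is a retraction, it is onto on all homotopy and homology groups, and the exact sequences of the pair give
\[
H_{j+1}(M,HZ)\cong\ker\bigl(r_{1*}|\tilde H_j(HZ)\bigr),\qquad \pi_{n+1}(M,HZ)\cong\ker\bigl(r_{1*}|\pi_n(HZ)\bigr).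
\]
By Lemma~\ref{lem:whisker}, $\tilde H_j(HZ)=\tilde H_j(Z_1)\oplus\tilde H_j(H_1Z)$, and $r_{1*}$ is the projection onto the second summand. So the first kernel is $\tilde H_j(Z)\in\mathcal C_P$, and by (S2) the second kernel lies in $\mathcal C_P$.

Fix $n\ge2$ and let $E_i$ be the kernel of $r_{i*}\colon\pi_n(H_{i-1}Z)\to\pi_n(H_iZ)$. We have just shown $NE_1=0$ for some $N$ with prime factors in $P$. By the shift, $E_i\cong E_1$, so the \emph{same} $N$ kills every $E_i$. For $g\in\pi_n(HZ)$ the element $r_{i-1*}g-r_{i*}g$ lies in $E_i$, because $r_ir_{i-1}=r_i=r_ir_i$. The homomorphism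
\[
\pi_n(HZ)\to\prod_{i\ge1}E_i,\qquad g\mapsto(r_{i-1*}g-r_{i*}g)_i,
\]
is injective by Lemma~\ref{lem:telescope}. Hence $N\pi_n(HZ)=0$. The statement on homology follows from (S1).
\end{proof}

\section{The wedge and the product}\label{sec:product}

Let $K$ and $L$ be as in Theorem~\ref{thm:A}(2), and let $P$ and $Q$ be the disjoint sets of primes dividing the orders of $\tilde H_*(K)$ and $\tilde H_*(L)$. For $m\ge0$ put
\[
Y_m=H_mK\vee H_mL=H_m(K\vee L),\qquad \Pi_m=H_mK\times H_mL,
\]
so that $Y_m\subset\Pi_m$ and $Y_0=Y$; write $\Pi=\Pi_0$. All these spaces are simply connected by Lemma~\ref{lem:sc}. The shift gives homeomorphisms of pairs $(\Pi_m,Y_m)\cong(\Pi,Y)$, and the retraction $r_m\times r_m\colon\Pi\to\Pi_m$ restricts to $r_m\colon Y\to Y_m$.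

Unlike the wedge, the product has computable homology, since the K\"unneth theorem holds for all spaces. By Lemma~\ref{lem:torsion}, $\tilde H_i(H_mK)$ is killed by an integer with prime factors in $P$ and $\tilde H_j(H_mL)$ by an integer with prime factors in $Q$. The tensor and torsion products of two such groups are killed by two coprime integers, so they vanish. Only the terms $H_n\otimes H_0$ and $H_0\otimes H_n$ remain, and the inclusions of the factors induce
\begin{equation}\label{eq:kunneth}
\tilde H_*(H_mK)\oplus\tilde H_*(H_mL)\xrightarrow{\ \cong\ }\tilde H_*(\Pi_m).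
\end{equation}

\begin{proposition}\label{prop:key}
The inclusion induces an isomorphism $\varphi\colon\pi_n(Y)\to\pi_n(\Pi)$ for all $n\ge1$.
\end{proposition}

We cannot compare the homology of $Y$ and $\Pi$ directly, as that of $Y$ is unknown. Instead we insert an intermediate space. Let $A=K_1\vee L_1$, so $Y=A\vee Y_1$. In $\Pi$ the compacta $A$ and $\Pi_1$ meet only in the base point, and we put $Y^+=A\vee\Pi_1$:
\[
Y=A\vee Y_1\ \subset\ Y^+=A\vee\Pi_1\ \subset\ \Pi .
\]
The second inclusion can be analyzed by homology, because $A$ is a CW complex. The first only changes the tail. By induction this change is invisible below degree $n$, and in degree $n$ it is governed by the first nonvanishing relative homotopy group, which by the Hurewicz theorem does not see $A$. So a class in $\ker\varphi$ comes from the tail $Y_1$. Repeating the argument in each tail pushes the class into $x_0$.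

\begin{lemma}\label{lem:plus}
The space $Y^+$ is simply connected, and $\pi_n(Y^+)\to\pi_n(\Pi)$ is an isomorphism for all $n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:whisker}, $\pi_1(Y^+)=\pi_1(A)*\pi_1(\Pi_1)$ is trivial. Consider the maps
\[
\tilde H_*(K_1)\oplus\tilde H_*(L_1)\oplus\tilde H_*(H_1K)\oplus\tilde H_*(H_1L)\to\tilde H_*(Y^+)\to\tilde H_*(\Pi)
\]
induced by inclusions. The first is an isomorphism by Lemma~\ref{lem:whisker} for $A\vee\Pi_1$ and $K_1\vee L_1$, and \eqref{eq:kunneth} for $m=1$. The composite is an isomorphism by Lemma~\ref{lem:whisker} for $HK=K_1\vee H_1K$ and $HL=L_1\vee H_1L$, and \eqref{eq:kunneth} for $m=0$. So the second map is an isomorphism, and (H3) applies.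
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
For $n=1$ both groups are trivial. For $n\ge2$, $\varphi$ is onto: the element $(u,v)$ of $\pi_n(\Pi)=\pi_n(HK)\oplus\pi_n(HL)$ is the image of the sum of $u$ and $v$ formed in $\pi_n(Y)$. We prove injectivity by induction. Let $n\ge2$ and assume that $\varphi$ is injective in degrees less than $n$.

\emph{Step 1: the relative groups.} By the shift, $\pi_j(Y_1)\to\pi_j(\Pi_1)$ is onto for all $j$ and injective for $j<n$. The exact sequence
\[
\pi_j(Y_1)\to\pi_j(\Pi_1)\to\pi_j(\Pi_1,Y_1)\to\pi_{j-1}(Y_1)\to\pi_{j-1}(\Pi_1)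
\]
gives $\pi_j(\Pi_1,Y_1)=0$ for $2\le j\le n$, so $H_j(\Pi_1,Y_1)=0$ for $j\le n$ by (H2). By Lemma~\ref{lem:whisker} the inclusion induces $H_*(\Pi_1,Y_1)\cong H_*(Y^+,Y)$, so these groups also vanish in degrees $j\le n$. All four spaces are simply connected, so (H2) applies to both pairs. In the commutative square
\[
\begin{array}{ccc}
\pi_{n+1}(\Pi_1,Y_1)&\longrightarrow&\pi_{n+1}(Y^+,Y)\\
\downarrow&&\downarrow\\
H_{n+1}(\Pi_1,Y_1)&\longrightarrow&H_{n+1}(Y^+,Y)
\end{array}
\]
the vertical Hurewicz maps and the bottom map are isomorphisms, hence so is the top map.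

\emph{Step 2: if $d\in\pi_n(Y)$ and $\varphi(d)=0$, then $r_{1*}d=d$.} By Lemma~\ref{lem:plus}, $d$ maps to $0$ in $\pi_n(Y^+)$, so $d=\partial z$ with $z\in\pi_{n+1}(Y^+,Y)$. By Step 1, $z$ is the image of some $z'\in\pi_{n+1}(\Pi_1,Y_1)$, and by naturality of $\partial$, $d$ is the image of $\partial z'\in\pi_n(Y_1)$. The retraction $r_1$ is the identity on $Y_1$.

\emph{Step 3: telescoping.} Let $g\in\ker\varphi$ and $i\ge1$. The class $r_{i-1*}g\in\pi_n(Y_{i-1})$ maps to $(r_{i-1}\times r_{i-1})_*\varphi(g)=0$ in $\pi_n(\Pi_{i-1})$. Step 2, transported by the shift to the pair $(\Pi_{i-1},Y_{i-1})$, gives $r_{i-1*}g=r_{i*}r_{i-1*}g=r_{i*}g$ in $\pi_n(Y_{i-1})$. Lemma~\ref{lem:telescope} for $Z=K\vee L$ gives $g=0$.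
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Part (1) was proved in Section~\ref{sec:X}. For (2), Proposition~\ref{prop:key} and (H3) show that $H_n(Y)\to H_n(\Pi)$ is an isomorphism. Its composite with $\sigma_n$ is the isomorphism \eqref{eq:kunneth} for $m=0$, so $\sigma_n$ is an isomorphism for all $n\ge1$. By Lemma~\ref{lem:reduction} all homotopy groups of $X$ vanish. The complexes $S^2\cup_2e^3$ and $S^2\cup_3e^3$ are simply connected and $3$-dimensional, with reduced homology $\mathbb Z/2$ and $\mathbb Z/3$, so they are noncontractible and both parts apply.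
\end{proof}

\begin{remark}
Coprimality enters only through \eqref{eq:kunneth}. Simple connectivity is what allows the passages between homotopy and homology in (H1)--(H3), (S1) and (S2). That all pieces of $HZ$ are copies of one complex is used through the shift: for the common exponent $N$ in Lemma~\ref{lem:torsion}, and to apply the inductive hypothesis and Step 2 to the tails in Proposition~\ref{prop:key}. Noncontractibility of $K$ and $L$ is used only in Proposition~\ref{prop:noncontr}.
\end{remark}

\section{An essential infinite sum of Whitehead products}\label{sec:converse}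

We prove Theorem~\ref{thm:B}(1). Let $K$ and $L$ be simply connected noncontractible finite complexes and $X=X(K,L)$. The ``if'' direction is Theorem~\ref{thm:A}(2). The ``only if'' direction follows from the last sentence of Theorem~\ref{thm:B}(1) and the next lemma.

\begin{lemma}\label{lem:prime}
If $\tilde H_*(K)$ and $\tilde H_*(L)$ are not finite of coprime orders, there is a prime $p$ with $\tilde H_*(K;\mathbb F_p)\ne0$ and $\tilde H_*(L;\mathbb F_p)\neq0$.
\end{lemma}

\begin{proof}
By the universal coefficient theorem, $\tilde H_*(Z;\mathbb F_p)\ne0$ as soon as $\tilde H_*(Z)\otimes\mathbb F_p\neq0$. If both groups are finite, take a prime dividing both orders. Otherwise one of them, say $\tilde H_*(K)$, is finitely generated and infinite, so it has a summand $\mathbb Z$ and $\tilde H_*(K)\otimes\mathbb F_p\ne0$ for every $p$. The group $\tilde H_*(L)$ is nonzero, for otherwise the CW complex $L$ would have trivial homotopy groups by (H1) and be contractible. Being finitely generated and nonzero, it has $\tilde H_*(L)\otimes\mathbb F_p\ne0$ for some $p$.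
\end{proof}

Fix a prime $p$ with both mod $p$ groups nonzero, let $r,s$ be their lowest nonzero degrees, and put $n=r+s-1$. Simple connectivity gives $r,s\ge2$. In the rest of this section (co)homology has coefficients in $\mathbb F_p$ unless $\mathbb Z$ is shown. We must prove $\pi_n(X)\ne0$.

\subsection*{Spherical classes}
To form a Whitehead product we need homotopy classes, and to detect it we need cohomology classes that see them. This is why we work in the lowest degrees.

\begin{lemma}\label{lem:spherical}
There are based maps $x\colon S^r\to K$, $y\colon S^s\to L$ and classes $\xi\in H^r(K,*)$, $\eta\in H^s(L,*)$ with $x^*\xi\ne0$ and $y^*\eta\ne0$.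
\end{lemma}

\begin{proof}
For $0<j<r$ the finitely generated group $H_j(K;\mathbb Z)$ has $H_j(K;\mathbb Z)\otimes\mathbb F_p\subset H_j(K)=0$, so it is finite of order prime to $p$. In particular $\mathrm{Tor}(H_{r-1}(K;\mathbb Z),\mathbb F_p)=0$ and $H_r(K)=H_r(K;\mathbb Z)\otimes\mathbb F_p$. Let $P'$ be the set of primes other than $p$. By (S1) for $\mathcal C_{P'}$, the cokernel of $\pi_r(K)\to H_r(K;\mathbb Z)$ is killed by an integer prime to $p$, so its tensor product with $\mathbb F_p$ is zero and $\pi_r(K)\otimes\mathbb F_p\to H_r(K)$ is onto. Hence there is $x$ with $x_*[S^r]\ne0$ in $H_r(K)$. Since $H^r(K,*)$ is the dual vector space of $H_r(K)$, some $\xi$ is nonzero on $x_*[S^r]$. The same argument applies to $L$.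
\end{proof}

Let $\theta=(x\vee y)\,\omega\colon S^n\to K\vee L$ and $f=\theta^\infty\colon S^n\to Y$, as in Lemma~\ref{lem:delta}. We also write $\xi\in H^r(K\vee L,L)$ and $\eta\in H^s(K\vee L,K)$ for the pullbacks of $\xi$ and $\eta$ under the collapses $(K\vee L,L)\to(K,*)$ and $(K\vee L,K)\to(L,*)$.

\subsection*{An invariant that detects $\theta$}
The map $\omega$ is detected by the cup product in $S^r\times S^s$, the space obtained by attaching a cell along it. We imitate this for maps into $K\vee L$. Recall that if $W_1,W_2\subset W$ are subcomplexes of a CW complex $W_1\cup W_2$, there is a relative cup product $H^r(W,W_1)\times H^s(W,W_2)\to H^{r+s}(W,W_1\cup W_2)$, bilinear and natural for maps of such triads.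

Fix a generator $o$ of $H^{n+1}(D^{n+1},S^n)\cong\mathbb F_p$. For a map $\phi\colon S^n\to K\vee L$ let $M_\phi=(K\vee L)\cup_\phi D^{n+1}$, with characteristic map $\chi_\phi\colon (D^{n+1},S^n)\to (M_\phi,K\vee L)$. This map induces an isomorphism in cohomology, so $H^j(M_\phi,K\vee L)=0$ for $j\ne n+1$, and $H^{n+1}(M_\phi,K\vee L)$ is generated by the class $\mu_\phi$ with $\chi_\phi^*\mu_\phi=o$. In the exact sequence of the triple,
\[
H^r(M_\phi,K\vee L)\to H^r(M_\phi,L)\to H^r(K\vee L,L)\to H^{r+1}(M_\phi,K\vee L),
\]
the outer groups vanish because $r+1\le n$, that is, $s\ge2$. So $\xi$ has a unique lift $\xi_\phi\in H^r(M_\phi,L)$. Symmetrically, as $r\geq 2$, the class $\eta$ has a unique lift $\eta_\phi\in H^s(M_\phi,K)$. Define $\lambda(\phi)\in\mathbb F_p$ by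
\[
\xi_\phi\,\eta_\phi=\lambda(\phi)\,\mu_\phi\quad\text{in }H^{n+1}(M_\phi,K\vee L).
\]

\begin{lemma}\label{lem:lambda}
\begin{enumerate}
\item[(a)] If $\phi_0\simeq\phi_1$, then $\lambda(\phi_0)=\lambda(\phi_1)$.
\item[(b)] If $\phi$ is constant, then $\lambda(\phi)=0$.
\item[(c)] $\lambda(\theta)\ne0$.
\end{enumerate}
Consequently $\lambda(p_{ij}f)=\lambda(\theta)\,\delta_{ij}$ with $\lambda(\theta)\neq0$.
\end{lemma}

\begin{proof}
(a) Let $\phi_t$ be a homotopy, and use the indices $0$ and $1$ for the objects attached to $\phi_0$ and $\phi_1$. For $\tau\in[\frac12,1]$ define $k_\tau\colon(D^{n+1},S^n)\to(M_1,K\vee L)$ by $k_\tau(z)=\chi_1(z/\tau)$ for $|z|\le\tau$ and $k_\tau(z)=\phi_{1-2(|z|-\tau)}(z/|z|)$ for $|z|\ge\tau$. Then $k_1=\chi_1$, and $k_{1/2}$ restricts to $\phi_0$ on $S^n$. So $k_{1/2}$ and the identity of $K\vee L$ define a map $k\colon M_0\to M_1$ with $k\chi_0=k_{1/2}\simeq\chi_1$ as maps of pairs, whence $k^*\mu_1=\mu_0$. By uniqueness of lifts, $k^*\xi_1=\xi_0$ and $k^*\eta_1=\eta_0$. Apply $k^*$ to $\xi_1\eta_1=\lambda(\phi_1)\mu_1$.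

(b) If $\phi$ is constant, there is a retraction $e\colon M_\phi\to K\vee L$. By uniqueness $\xi_\phi=e^*\xi$ and $\eta_\phi=e^*\eta$, so $\xi_\phi\eta_\phi=e^*(\xi\eta)$ with $\xi\eta\in H^{n+1}(K\vee L,K\vee L)=0$.

(c) The map $x\vee y$ and the identity of the cell define $c\colon S^r\times S^s=(S^r\vee S^s)\cup_\omega D^{n+1}\to M_\theta$. Let $u=x^*\xi\in H^r(S^r,*)$ and $v=y^*\eta\in H^s(S^s,*)$, both nonzero. The classes $c^*\xi_\theta$ and $u\times1$ in $H^r(S^r\times S^s,S^s)$ have the same restriction to $(S^r\vee S^s,S^s)$, namely the pullback of $u$. The restriction is injective since $H^r(S^r\times S^s,S^r\vee S^s)=0$, so $c^*\xi_\theta=u\times 1$. Exchanging the roles of the factors, $c^*\eta_\theta=1\times v$. Therefore $\lambda(\theta)\,c^*\mu_\theta=u\times v$, which is nonzero in $H^{r+s}(S^r\times S^s,S^r\vee S^s)$ by the K\"unneth theorem.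

The last statement follows from Lemma~\ref{lem:delta}.
\end{proof}

\subsection*{The rank argument}
Suppose $f$ bounds a disk in $X$. Away from the apexes the disk can be projected to $Y$. Near the boundary of the region around $a$ the projection lies in $HK$, where all $L_j$-components are constant, and symmetrically near $b$. This is exactly what is needed for the pullbacks of $\xi$ and $\eta$ to be relative classes whose products can be evaluated on the whole closed-up disk. The pullback of $\xi$ will depend only on $i$ and that of $\eta$ only on $j$, so the matrix $\lambda(p_{ij}f)$ is the matrix of a bilinear map on finite-dimensional spaces.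

\begin{proposition}\label{prop:essential}
The map $f\colon S^n\to Y\subset X$ does not extend to a map $D^{n+1}\to X$. Hence $\pi_n(X)\ne0$.
\end{proposition}

\begin{proof}
Suppose $F\colon D\to X$ extends $f$, where $D=D^{n+1}$.

\emph{Cutting the disk.} Let $C_a$ be the preimage under $F$ of the closed set $\{(x,t)\in CHK: t\ge\frac12\}$, and define $C_b$ with $CHL$. With $V_K,V_L$ as in the proof of Lemma~\ref{lem:reduction}, the compact set $C_a$ lies in the open set $F^{-1}(V_K)$, and $C_b$ in $F^{-1}(V_L)$. Triangulate $D$ so finely that every closed simplex meeting $C_a$ lies in $F^{-1}(V_K)$ and every closed simplex meeting $C_b$ lies in $F^{-1}(V_L)$. Let $D_a$ and $D_b$ be the unions of the closed $(n+1)$-simplices meeting $C_a$ and $C_b$, respectively, and let $W$ be the union of the remaining closed $(n+1)$-simplices, so $D=W\cup D_a\cup D_b$. The subcomplexes $D_a$ and $D_b$ are disjoint because $V_K\cap V_L=\emptyset$. They miss $S^n$ because $F(S^n)\subset Y$ and $Y$ misses $V_K\cup V_L$; hence $S^n\subset W$. The simplices of $W$ miss $C_a\cup C_b$, so $F(W)\subset U$. Put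
\[
G=\rho F|_W\colon W\to Y,\qquad W_a=W\cap D_a,\qquad W_b=W\cap D_b .
\]
Then $G|_{S^n}=f$, $G(W_a)\subset\rho(U\cap V_K)= HK$ and $G(W_b)\subset \rho(U\cap V_L)=HL$.

\emph{Closing up.} Let $D'$ be a second copy of $D^{n+1}$, triangulated as the cone over $S^n$, and let $W'=W\cup_{S^n}D'$ and $\Sigma=D\cup_{S^n}D'\cong S^{n+1}$. Write $\phi_{ij}=p_{ij}f$, and use the index $ij$ for the objects attached to $\phi_{ij}$. Let $\Phi_{ij}\colon W'\to M_{ij}$ be $p_{ij}G$ on $W$ and $\chi_{ij}$ on $D'$; the two agree on $S^n$. Then $\Phi_{ij}(W)\subset K\vee L$, $\Phi_{ij}(W_a)\subset K$ and $\Phi_{ij}(W_b)\subset L$.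

\emph{The classes $\alpha_i$ and $\beta_j$.} The restriction of $\Phi_{ij}^*\xi_{ij}\in H^r(W',W_b)$ to $(W,W_b)$ is $(p_{ij}G)^*\xi$. The composite of $p_{ij}$ with the collapse $K\vee L\to K$ is $q_i^K$, so this restriction is the pullback of $\xi\in H^r(K,*)$ under $q_i^KG\colon(W,W_b)\to(K,*)$, which does not depend on $j$. The restriction map $H^r(W',W_b)\to H^r(W,W_b)$ is injective, since $H^r(W',W)\cong H^r(D',S^n)=0$. So $\alpha_i:=\Phi_{ij}^*\xi_{ij}$ depends only on $i$. Exchanging the roles of $K$ and $L$, the class $\beta_j:=\Phi_{ij}^*\eta_{ij}\in H^s(W',W_a)$ depends only on $j$.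

\emph{Their products.} Let $o'\in H^{n+1}(W',W)$ be the class that restricts to $o$ under the excision isomorphism $H^{n+1}(W',W)\cong H^{n+1}(D',S^n)$, and let $\nu$ be its image in $H^{n+1}(W',W_a\cup W_b)$. As a map of pairs $(W',W)\to(M_{ij},K\vee L)$, $\Phi_{ij}$ pulls $\mu_{ij}$ back to $o'$, because it is $\chi_{ij}$ on $D'$. By naturality of the cup product and Lemma~\ref{lem:lambda},
\begin{equation}\label{eq:pairing}
\alpha_i\beta_j=\lambda(\phi_{ij})\,\nu=\lambda(\theta)\,\delta_{ij}\,\nu\quad\text{in }H^{n+1}(W',W_a\cup W_b),
\end{equation}
with $\nu$ independent of $i$ and $j$.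

\emph{The class $\nu$ is nonzero.} Consider the commutative diagram induced by inclusions
\[
\begin{array}{ccccc}
H^{n+1}(\Sigma,D)&\longrightarrow&H^{n+1}(\Sigma,D_a\cup D_b)&\longrightarrow&H^{n+1}(\Sigma)\\
\downarrow&&\downarrow&&\\
H^{n+1}(W',W)&\longrightarrow&H^{n+1}(W',W_a\cup W_b).&&
\end{array}
\]
Both vertical maps are excision isomorphisms: $\Sigma=W'\cup D$ with $W'\cap D=W$, and $\Sigma=W'\cup(D_a\cup D_b)$ with $W'\cap(D_a\cup D_b)=W_a\cup W_b$, because $D_a\cup D_b$ misses $D'$. The composite of the top row is an isomorphism because $D$ is contractible. So the first top map is injective, hence so is the bottom map, and $\nu\ne0$.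

\emph{Conclusion.} If $\sum_i c_i\alpha_i=0$ is a finite linear relation, multiplying by $\beta_j$ and using \eqref{eq:pairing} gives $c_j\lambda(\theta)\nu=0$, so $c_j=0$. Thus $\alpha_1,\alpha_2,\dots$ are linearly independent. But $W'$ is a finite complex, so $H^r(W',W_b)$ is finite-dimensional. This is a contradiction.
\end{proof}

This completes the proof of Theorem~\ref{thm:B}(1).

\section{The range of dimensions}\label{sec:dim}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
For $d\ge4$ let $K=S^{d-2}\cup_2e^{d-1}$ and $L=S^{d-2}\cup_3e^{d-1}$. They are simply connected because $d-2\ge2$, they have dimension $d-1$, and their reduced homology groups are $\mathbb Z/2$ and $\mathbb Z/3$. Theorem~\ref{thm:A} gives an example of dimension $d$.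

Now let $M$ be a Peano continuum with $\dim M\le1$ and $\pi_1(M)=0$; we show that $M$ is contractible. We use two standard facts. First, if $M$ is compact metrizable with $\dim M\le1$, every map from a closed subset of $M$ to $S^1$ extends over $M$. Second, a Peano continuum that contains no simple closed curve (a point or a \emph{dendrite}) is an absolute retract: it is a retract of every metrizable space containing it as a closed subset. Suppose $M$ contains a simple closed curve $J$. By the first fact the identity map of $J\cong S^1$ extends to a retraction $M\to J$, so $\pi_1(J)\cong\mathbb Z$ injects into $\pi_1(M)=0$, which is absurd. By the second fact $M$ is then a retract of the cone over $M$, and a retract of a contractible space is contractible.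
\end{proof}

\begin{remark}
Theorem~\ref{thm:A}(2) gives nothing below dimension $4$. If $K$ is a simply connected complex of dimension at most $2$, then $H_1(K)=0$ and $H_2(K)$ is a subgroup of the free group of cellular $2$-chains. If $\tilde H_*(K)$ is finite, it is therefore zero, and $K$ is contractible. So the hypotheses force $\dim K,\dim L\ge3$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KR}
Umed H. Karimov and Du\v{s}an Repov\v{s}, \emph{On noncontractible compacta with trivial homology and homotopy groups}, arXiv:0910.0531 (2009).

\bibitem{Serre}
Serre, \emph{Groupes d'homotopie et classes de groupes ab\'eliens}, Ann. Math. 58 (1953).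

\bibitem{Spanier}
Spanier, \emph{Algebraic Topology}.

\end{thebibliography}
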